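\title{Reconstructing graphs of bounded treewidth from $O(n\log n)$ distance queries}

\begin{abstract}
A connected graph on a known set of $n$ vertices is hidden, and an oracle returns the distance between any two vertices. We show that graphs of maximum degree at most $\Delta$ and treewidth at most $k$ can be reconstructed by a randomized algorithm with $O(k\Delta\, n\log^2 n)$ queries in expectation, which answers a question posed by Bastide and Groenland. A refinement uses $O_{\Delta,k}(n\log n)$ queries, which is the right order for $\Delta\ge 3$ and $k\ge1$, and a variant of the first algorithm needs to know neither $\Delta$ nor $k$. The algorithms divide the vertex set along a small balanced separator without ever locating it: random vertices serve as proxies for the neighbors of the separator.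
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $G=(V,E)$ be a connected graph of which only the vertex set $V$ is known. An algorithm may \emph{query} any pair $(u,v)\in V^2$ and receives the shortest path distance $d(u,v)=d_G(u,v)$; each query may depend on the earlier answers. The queried pairs together with their answers form the \emph{profile} obtained by the algorithm. An algorithm \emph{reconstructs} a class $\mathcal G$ of connected graphs on $V$ if, for every $G\in\mathcal G$, the profile that it has obtained when it stops is shared by no other graph of $\mathcal G$. The \emph{query complexity} of a randomized algorithm is the maximum over $G\in\mathcal G$ of the expected number of queries, the expectation being over the random choices of the algorithm. Only queries are counted; computation is free.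

A \emph{tree decomposition} of $G$ is a tree $T$ with a \emph{bag} $W_x\subseteq V$ at each node $x$, such that every edge of $G$ lies in some bag and, for every vertex $v$, the nodes whose bags contain $v$ form a nonempty subtree of $T$. The \emph{treewidth} of $G$ is the minimum over tree decompositions of $\max_x|W_x|-1$. The \emph{treelength} of $G$ is the minimum over tree decompositions of the largest distance in $G$ between two vertices of a common bag. A tree has treewidth and treelength at most $1$: root it, and give each vertex the bag consisting of itself and its parent. Let $\mathcal G_{n,\Delta,k}$ be the class of connected graphs on a given $n$-element set with maximum degree at most $\Delta$ and treewidth at most $k$. The following question is posed in \cite{BG}.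

\begin{quote}
\emph{Are there a function $f$ and an absolute constant $c$ such that, for all $\Delta,k,n$, some randomized algorithm reconstructs $\mathcal G_{n,\Delta,k}$ with query complexity at most $f(\Delta,k)\,n(\log n)^c$?}
\end{quote}

Querying all $\binom n2$ pairs always suffices. A graph of maximum degree $\Delta$ has at most $\Delta n/2$ edges, so almost all pairs are non-edges, and the task is to exclude these in bulk. A bound on the degree cannot be avoided. Adding an edge $uv$ between two leaves of a star changes no distance other than $d(u,v)$, and the result has treewidth $2$; so when the input is a star, an algorithm for graphs of treewidth at most $2$ must query all $\binom{n-1}{2}$ pairs of leaves.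

Two results are stated in \cite{BG}: connected graphs of maximum degree $\Delta$ and treelength $\ell$ can be reconstructed with $O_{\ell,\Delta}(n\log^2n)$ queries in expectation, and $\Omega(n\log n)$ queries are needed already for trees of bounded degree. For bounded degree, treewidth is the weaker restriction. At most $\Delta^i$ vertices lie at distance $i$ from a given vertex, so a bag whose vertices have pairwise distance at most $\ell$ has at most $\sum_{i=0}^{\ell}\Delta^i$ elements, and bounded treelength implies bounded treewidth. The converse fails for the cycle on $\{0,\dots,n-1\}$. Its treewidth is at most $2$, by the bags $\{0,i,i+1\}$ arranged along a path. If its treelength is $\ell$, then by Lemma~\ref{lem:bag} below some set $S$ inside an arc of $2\ell+1$ vertices leaves only components with at most $n/2$ vertices, so $n-2\ell-1\le n/2$ and $\ell\ge(n-2)/4$.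

Both parameters provide a small set $S$ whose removal cuts the graph into pieces of at most half the size. If one could divide the vertices along $S$ with $O_{\Delta,k}(n)$ queries, recursion would give $O_{\Delta,k}(n\log n)$, and this is the natural guess. Two things stand in the way. A set of bounded size is hard to find among $n$ vertices. And while under bounded treelength the distance to $S$ is known up to $\ell$ from the distance to a single vertex of $S$, under bounded treewidth the vertices of $S$ may be far apart, as two antipodal vertices of a cycle are.

\subsection{Results}

The answer to the question is yes, and the natural guess is correct. For $n\le2$ there is only one connected graph on $V$, so we assume $n\ge3$. We write $\log$ for $\log_2$.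

\begin{theorem}\label{thm:basic}
For all $\Delta,k$ and $n\ge3$ there is a randomized algorithm that reconstructs $\mathcal G_{n,\Delta,k}$ with at most $210\,Nn\lambda^2$ queries in expectation, where $N=(k+1)(\Delta+1)$ and $\lambda=\lceil\log n\rceil$.
\end{theorem}

Thus one may take $f(\Delta,k)=O(k\Delta)$ and $c=2$.

\begin{theorem}\label{thm:sharp}
There is an absolute constant $C$ such that, for all $\Delta,k$ and $n\ge3$, a randomized algorithm reconstructs $\mathcal G_{n,\Delta,k}$ with at most
\[
C\,Nn\bigl(\log n+\log^5(10N)\bigr),\qquad N=(k+1)(\Delta+1),
\]
queries in expectation.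
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $\Delta\ge3$, $a=\Delta-1$, $D\ge4$ and $n_D=\frac{a^{D+1}-1}{a-1}+a^D$; thus $n_D\le 3a^D$. Every randomized algorithm that reconstructs the trees of maximum degree at most $\Delta$ on $n_D$ vertices uses, on some input, at least
\[
\tfrac1{400}\,aDa^D\ \ge\ \tfrac1{1200}\,(\Delta-1)\,n_D\log_{\Delta-1}(n_D/3)
\]
queries in expectation. Consequently, for fixed $\Delta\ge3$ and $k\ge1$ the randomized query complexity of $\mathcal G_{n,\Delta,k}$ is $\Theta_{\Delta,k}(n\log n)$; and for fixed $k\ge1$ the bound of Theorem~\ref{thm:sharp} is optimal in $n$ and $\Delta$ up to a factor $O(\log\Delta)$ when $n=n_D$ and $\log^5\Delta\le\log n$.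
\end{theorem}

The order $n\log n$ of the lower bound is the known result quoted above; we include a proof for completeness.

\begin{theorem}\label{thm:free}
There is one randomized algorithm which is given only $V$, with $|V|=n\ge3$, always reconstructs the hidden connected graph $G$ among all connected graphs on $V$, and makes at most $900\,(k+1)(\Delta+1)\,n\lceil\log n\rceil^2$ queries in expectation, where $k$ and $\Delta$ are the treewidth and the maximum degree of $G$.
\end{theorem}

The upper bounds use treewidth and degree through a single quantity. For $S\subseteq V$ let $\Gamma[S]$ be the set of vertices that lie in $S$ or have a neighbor in $S$. Let $\nu(G)$ be the least integer $N$ such that for every nonempty $U\subseteq V$ there is a set $S\subseteq V$ with $|\Gamma[S]|\le N$ for which every component of $G-S$ contains at most $|U|/2$ vertices of $U$.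

\begin{theorem}\label{thm:nu}
Let $n\ge3$.
\begin{itemize}
\item[(a)] For every $N$, the bounds of Theorems~\ref{thm:basic} and~\ref{thm:sharp} hold, with the same constants, for the class of connected $n$-vertex graphs $G$ with $\nu(G)\le N$.
\item[(b)] The algorithm of Theorem~\ref{thm:free} makes at most $900\,\nu(G)\,n\lceil\log n\rceil^2$ queries in expectation.
\item[(c)] If $G$ has maximum degree at most $\Delta$, then $\nu(G)\le(k+1)(\Delta+1)$ when the treewidth is at most $k$, and $\nu(G)\le\sum_{i=0}^{\ell+1}\Delta^i$ when the treelength is at most $\ell$.
\end{itemize}
\end{theorem}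

By (c), parts (a) and (b) contain Theorems~\ref{thm:basic}, \ref{thm:sharp} and~\ref{thm:free}, and it is in this form that we prove them. Parts (a) and (c) also improve the bound $O_{\ell,\Delta}(n\log^2n)$ for treelength $\ell$ to $O_{\ell,\Delta}(n\log n)$, which is optimal for $\Delta\ge3$ and $\ell\ge1$ because the lower bound is proved for trees.

Section~\ref{sec:rec} sets up the recursion common to all algorithms, and Section~\ref{sec:classes} contains the metric idea. Section~\ref{sec:sampling} proves the two $n\log^2n$ bounds, Section~\ref{sec:sharp} removes a logarithm, and Section~\ref{sec:lower} proves the lower bound.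

\section{Certificates for non-edges}\label{sec:rec}

From now on $G$ is a connected graph on $V$ with $|V|=n\ge3$, and $d(u,S)=\min_{s\in S}d(u,s)$. A vertex $b$ \emph{distinguishes} $u$ and $v$ if $|d(u,b)-d(v,b)|\ge2$. By the triangle inequality $|d(u,b)-d(v,b)|\le d(u,v)$, so distinguished vertices are not adjacent. This is how few queries exclude many edges: if $G$ is a path and $b$ is an endpoint, the $n$ queries $\{b\}\times V$ distinguish every non-adjacent pair.

Let $Q\subseteq U\subseteq V$. A \emph{split of $U$ certified by $Q$} is a pair $(U_1,U_2)$ of proper subsets of $U$ with $U_1\cup U_2=U$ such that every $u\in U_1\setminus U_2$ and $v\in U_2\setminus U_1$ are distinguished by some $b\in Q$. The two parts may overlap; a vertex that cannot be assigned to one side is put in both. Whether a pair is certified by $Q$ can be read off the answers on $Q\times U$.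

All our algorithms are recursive procedures on a set $U$, starting with $U=V$. At $U$, after some queries, the procedure either queries all pairs of distinct vertices of $U$ and stops (a \emph{leaf}), or holds the answers on $Q\times U$ for some $Q\subseteq U$ together with a split $(U_1,U_2)$ certified by $Q$, and calls itself on $U_1$ and $U_2$ with fresh randomness (a \emph{branch}). The calls form a binary \emph{recursion tree}, whose nodes we identify with their sets $U$; the \emph{size} of a node is $|U|$.

\begin{lemma}\label{lem:correct}
If such a procedure stops on input $G$, its profile determines $G$ among all connected graphs on $V$.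
\end{lemma}

\begin{proof}
Let $u\ne v$. Start at the root and move to a child containing both $u$ and $v$ as long as there is one. Sizes decrease strictly, so this ends at a node $U\ni u,v$. If $U$ is a leaf, the pair was queried, and $uv$ is an edge exactly when the answer is $1$. If $U$ is a branch, then one of $u,v$ lies in $U_1\setminus U_2$ and the other in $U_2\setminus U_1$, so the profile contains answers $d(u,b),d(v,b)$ that differ by at least $2$, and $uv$ is a non-edge in every graph with this profile.
\end{proof}

No property of $G$ enters Lemma~\ref{lem:correct}; the hypotheses on $G$ affect only the number of queries. Since the recursion tree is random, we record once how expectations are added up.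

\begin{lemma}\label{lem:account}
Suppose that, for a function $w\ge 0$, the expected number of queries made at a node $U$, conditioned on everything that happened before the call on $U$, is at most $w(|U|)$. If $\sum_U w(|U|)\le W$ for every recursion tree that can occur, then the expected total number of queries is at most $W$.
\end{lemma}

\begin{proof}
Address the nodes by words in $\{1,2\}^{\le n}$. For an address $\alpha$ let $I_\alpha$ be the indicator that a call with this address occurs, $U_\alpha$ its set and $Y_\alpha$ its number of queries. Conditioning on the past of the call gives $\mathbb E[I_\alpha Y_\alpha]\le\mathbb E[I_\alpha w(|U_\alpha|)]$. Sum over the finitely many $\alpha$.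
\end{proof}

\section{Separators, gates and classes}\label{sec:classes}

We first prove Theorem~\ref{thm:nu}(c), by the standard argument for balanced separators.

\begin{lemma}\label{lem:bag}
For every tree decomposition $(T,(W_x))$ of $G$ and every nonempty $U\subseteq V$ there is a bag $S$ such that every component of $G-S$ contains at most $|U|/2$ vertices of $U$.
\end{lemma}

\begin{proof}
Suppose that for every node $x$ some component $C_x$ of $G-W_x$ contains more than half of $U$. For $v\in C_x$, the nodes whose bags contain $v$ form a subtree avoiding $x$, which lies in one component of $T-x$. Adjacent vertices share a bag and $C_x$ is connected, so this component of $T-x$ is the same for all $v\in C_x$. Let $x$ choose the edge of $T$ that joins $x$ to it. As $T$ has more nodes than edges, some edge $xy$ is chosen by both ends. Then the vertices of $C_x$ occur only in bags on the $y$-side of $xy$, and those of $C_y$ only in bags on the $x$-side. Hence $C_x\cap C_y=\emptyset$, although each contains more than half of $U$.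
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nu}(c)]
Apply Lemma~\ref{lem:bag} to an optimal decomposition. The bag $S$ is nonempty, since otherwise the single component $G$ contains all of $U$. If $|S|\le k+1$, then $|\Gamma[S]|\le(k+1)(\Delta+1)$. If the vertices of $S$ have pairwise distance at most $\ell$, then $\Gamma[S]$ lies in the ball of radius $\ell+1$ about any $s\in S$, which has at most $\sum_{i=0}^{\ell+1}\Delta^i$ vertices.
\end{proof}

For the rest of Sections~\ref{sec:classes}--\ref{sec:sharp}, $N$ is an integer with $N\ge\nu(G)$. Taking $U=\{v\}$ in the definition of $\nu$ forces $v\in S$, so $\nu(G)$ exceeds the maximum degree of $G$, and $N\ge3$. A binary recursion needs two sides rather than many components.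

\begin{lemma}\label{lem:sides}
For every nonempty $U\subseteq V$ there is a partition $V=S\cup A\cup B$ with $S\ne\emptyset$ and $|\Gamma[S]|\le N$, where $A$ and $B$ are unions of components of $G-S$ and $|A\cap U|,|B\cap U|\le\frac23|U|$.
\end{lemma}

\begin{proof}
Take $S$ from the definition of $\nu(G)$; it is nonempty because $G$ is connected. If some component of $G-S$ contains at least $|U|/3$ vertices of $U$, let $A$ be this component, which contains at most $|U|/2$ of them. Otherwise add components to $A$ one at a time until $|A\cap U|\ge|U|/3$ or none is left; then $|A\cap U|<\frac23|U|$. Let $B$ be the union of the remaining components. Either $B=\emptyset$ or $|B\cap U|\le|U|-|A\cap U|\le\frac23|U|$.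
\end{proof}

We call $(S,A,B)$ a \emph{balanced separation for $U$}. The split that we want to certify has $U\cap A$ on one side and $U\cap B$ on the other. Which sets $Q$ certify it?

\begin{example}\label{ex:cycle}
Let $G$ be the cycle on $U=V=\{0,\dots,11\}$, with $S=\{0,6\}$, $A=\{1,\dots,5\}$ and $B=\{7,\dots,11\}$. The separator itself is of no use: $d(0,1)=d(0,11)=1$ and $d(6,1)=d(6,11)=5$, so $S$ does not distinguish $1$ and $11$. The neighbors $1,5,7,11$ of $S$ do better. If $u\in A$ is at least as close to $S$ as $v\in B$, and $c$ is the neighbor of $S$ on a shortest path from $S$ to $u$, then $d(c,u)=d(u,S)-1$ while $d(c,v)\ge1+d(v,S)$. In a long cycle a small random sample misses these four vertices. But group the vertices of $A\cup B$ by the neighbor of $S$ through which they are reached: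
\[
\{1,2,3\},\quad\{4,5\},\quad\{7,8\},\quad\{9,10,11\}
\]
(the ties at $3$ and $9$ are broken arbitrarily). Any member of a group can replace the neighbor of $S$ in it. For instance $b=3$ has $d(3,1)=2$, and its distances to $7,\dots,11$ are $4,5,6,5,4$, so $3$ distinguishes $1$ from all of $B$. In a long cycle each group contains about a quarter of the vertices and is easy to hit. It matters which group is hit: $Q=\{5,11\}$ meets the group of $9$ but not that of $1$, which is the vertex closer to $S$, and $d(5,1)=d(5,9)=4$, $d(11,1)=d(11,9)=2$.
\end{example}

In general, fix $U$ and a balanced separation $(S,A,B)$ for $U$. For each $u\in U\setminus S$ fix a path of length $d(u,S)$ from $S$ to $u$, and let the \emph{gate} $c(u)$ be its second vertex. The path meets $S$ only in its first vertex, so $c(u)\in\Gamma[S]\setminus S$, the gate lies in the same component of $G-S$ as $u$, and $d(u,c(u))=d(u,S)-1$. The \emph{classes} are the nonempty sets $\{u\in U\setminus S:c(u)=c\}$. They partition $U\setminus S$, and each lies in $A$ or in $B$. What we need from $N\ge\nu(G)$ is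
\begin{equation}\label{eq:N}
|S|\le N\qquad\text{and}\qquad\text{there are at most $N$ classes.}
\end{equation}
The second bound is where the degree enters: for a star with center $S$, every leaf is a class.

\begin{lemma}\label{lem:key}
\begin{itemize}
\item[(i)] If $u,b$ lie in the same class, then $d(u,b)\le d(u,S)+d(b,S)-2$.
\item[(ii)] If one of $b,v$ lies in $A$ and the other in $B$, then $d(b,v)\ge d(b,S)+d(v,S)$.
\item[(iii)] If $u\in A\cap U$, $v\in B\cap U$, and $Q\subseteq U$ meets both the class of $u$ and the class of $v$, then some $b\in Q$ distinguishes $u$ and $v$.
\end{itemize}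
\end{lemma}

\begin{proof}
(i) With $c$ the common gate, $d(u,b)\le d(u,c)+d(c,b)=d(u,S)-1+d(b,S)-1$.

(ii) No edge joins $A$ and $B$, so a shortest path from $b$ to $v$ contains some $s\in S$, and $d(b,v)=d(b,s)+d(s,v)$.

(iii) The statement is symmetric in $(u,A)$ and $(v,B)$, so let $d(u,S)\le d(v,S)$. Take $b\in Q$ in the class of $u$; then $b\in A$. By (ii) and (i),
\[
d(b,v)\ge d(b,S)+d(v,S)\ge d(b,S)+d(u,S)\ge d(b,u)+2.\qedhere
\]
\end{proof}

The distance $d(b,S)$ cancels in (iii), so $b$ may be arbitrarily far from $S$, and the distances between vertices of $S$ play no role.

\section{Splitting with a random sample}\label{sec:sampling}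

A random sample $Q$ meets the large classes. The vertices of the classes that it misses, and those of $S$, go into both parts of the split. Duplicated vertices multiply along the recursion, which has depth of order $\lambda=\lceil\log n\rceil$, so the overlap should be a fraction of order $1/\lambda$. Call a split $(U_1,U_2)$ of a set $U$ of size $m$ \emph{good} if
\[
|U_1|,|U_2|\le\tfrac34m\qquad\text{and}\qquad|U_1\cap U_2|\le\frac m{12\lambda}.
\]

\begin{lemma}\label{lem:levels}
If every branch of a recursion tree uses a good split, then $\sum_U|U|\le\frac{35}8\lambda n$.
\end{lemma}

\begin{proof}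
Since $|U_1|+|U_2|\ge m$ and both are at most $\frac34m$, both are at least $m/4>0$. A node at depth $i$ therefore has size between $1$ and $(3/4)^in$, so $i\le\log_{4/3}n\le\frac52\lambda$, where we use $(4/3)^5>2^2$. Hence there are at most $\frac52\lambda+1\le\frac72\lambda$ depths. As $|U_1|+|U_2|=m+|U_1\cap U_2|\le(1+\frac1{12\lambda})m$, the sizes at depth $i$ sum to at most $(1+\frac1{12\lambda})^in\le e^{5/24}n\le\frac54n$.
\end{proof}

\begin{lemma}\label{lem:sample}
Let $|U|=m\ge24N\lambda$, and let $Q$ be the set of values of $q\ge1$ independent uniform elements of $U$. The probability that $Q$ certifies no good split of $U$ is at most $\dfrac{24N\lambda}{eq}$.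
\end{lemma}

\begin{proof}
Take a balanced separation $(S,A,B)$ for $U$ with its classes, and let $X$ be the union of the classes that $Q$ misses. A class with $\mu m$ elements is missed with probability $(1-\mu)^q\le e^{-q\mu}$, so it contributes at most $m\mu e^{-q\mu}$ to $\mathbb E|X|$. As $se^{-s}\le1/e$ for $s\ge0$, this is at most $m/(eq)$, whatever the size of the class: large classes are rarely missed and small ones cost little. By \eqref{eq:N}, $\mathbb E|X|\le Nm/(eq)$, and Markov's inequality gives
\[
\Pr\Bigl[|X|>\frac m{24\lambda}\Bigr]\le\frac{24N\lambda}{eq}.
\]
Suppose $|X|\le m/(24\lambda)$, and put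
\[
U_1=(U\cap A)\cup(U\cap S)\cup X,\qquad U_2=(U\cap B)\cup(U\cap S)\cup X .
\]
Then $U_1\cup U_2=U$ and $U_1\cap U_2=(U\cap S)\cup X$. Since $|S|\le N\le m/(24\lambda)$, the overlap has size at most $m/(12\lambda)$, and $|U_i|\le\frac23m+\frac1{12}m=\frac34m$. Finally $U_1\setminus U_2=(U\cap A)\setminus X$ and $U_2\setminus U_1=(U\cap B)\setminus X$ consist of vertices whose classes meet $Q$, so $Q$ certifies the split by Lemma~\ref{lem:key}(iii).
\end{proof}

The separation $(S,A,B)$ appears only in this proof. The algorithm does not know it; it searches through all pairs of subsets of $U$ and accepts any good split that $Q$ certifies.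

\begin{proof}[Proof of Theorem~\ref{thm:basic}, in the form of Theorem~\ref{thm:nu}(a)]
Let $q=24N\lambda$. At a node $U$ of size $m<q$, query all pairs. At a node of size $m\ge q$, draw $q$ independent uniform elements of $U$, query $Q\times U$ for the set $Q$ of their values, and recurse on a good split certified by $Q$ if there is one; otherwise draw again. The output is correct by Lemma~\ref{lem:correct}. By Lemma~\ref{lem:sample} each draw fails with probability at most $1/e<1/2$, independently of the others, so the expected number of draws is at most $2$, and a branch costs at most $2qm=48N\lambda m$ queries in expectation. A leaf costs $\binom m2\le mq/2$. Lemmas~\ref{lem:account} and~\ref{lem:levels}, with $w(m)=48N\lambda m$, bound the expected total by $48N\lambda\cdot\frac{35}8\lambda n=210\,Nn\lambda^2$.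
\end{proof}

This algorithm uses $N$ only to choose $q$. If $N$ is unknown, one doubles $q$ after each failure. Doubling the cost is affordable because the failure probability in Lemma~\ref{lem:sample} is inversely proportional to $q$.

\begin{proof}[Proof of Theorem~\ref{thm:free}, in the form of Theorem~\ref{thm:nu}(b)]
At a node $U$ of size $m$, run stages $j=0,1,2,\dots$ with $q_j=2^j\lambda$. If $m\le q_j$, query all pairs and stop. Otherwise draw a fresh sample $Q_j$ of $q_j$ independent uniform elements of $U$ and query $Q_j\times U$; recurse on a good split certified by $Q_j$ if there is one, and otherwise go to stage $j+1$. Since $q_j\to\infty$, every node ends after finitely many stages, so the algorithm always stops, and it is correct by Lemma~\ref{lem:correct}.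

Let $N=\nu(G)$, and let $J$ be the last stage at $U$. Stage $j$ costs at most $mq_j$, also when it makes $U$ a leaf, so the node costs at most $m\sum_{j\le J}q_j\le2mq_J$. Let $j^*$ be least with $2^{j^*}\ge24N$; then $24N\lambda\le q_{j^*}<48N\lambda$. If stage $j^*+l$ with $l\ge0$ is reached and draws a sample, then $m>q_{j^*+l}\ge24N\lambda$, and by Lemma~\ref{lem:sample} it fails with probability at most $e^{-1}2^{-l}$, given the earlier stages. Hence $\Pr[J\ge j^*+i]\le\prod_{l<i}e^{-1}2^{-l}=e^{-i}2^{-i(i-1)/2}$ for $i\ge1$, and
\[
\mathbb E\,q_J\le q_{j^*}\Bigl(1+\sum_{i\ge1}2^{\,i-i(i-1)/2}e^{-i}\Bigr)\le q_{j^*}\Bigl(1+\frac2e+\frac2{e^2}+\sum_{i\ge3}e^{-i}\Bigr)\le2.1\,q_{j^*},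
\]
because $i-i(i-1)/2\le0$ for $i\ge3$ and the last three terms are less than $0.74$, $0.28$ and $0.08$. So a node costs at most $2m\cdot2.1\cdot48N\lambda\le202N\lambda m$ in expectation, and Lemmas~\ref{lem:account} and~\ref{lem:levels} give a total of at most $202\cdot\frac{35}8Nn\lambda^2\le900\,Nn\lambda^2$.
\end{proof}

\section{Removing a logarithm}\label{sec:sharp}

One factor $\lambda$ in Theorem~\ref{thm:basic} is the depth of the recursion. The other arises because all $24N\lambda$ sampled vertices are queried against all of $U$, although by Lemma~\ref{lem:key} only $N$ of them, one per class, are needed. We would like to select $N$ useful vertices by querying the sample against a small test set, and then pay only $Nm$ queries. The difficulty is that a split is an arbitrary pair of subsets of $U$, and a test set says nothing about the side of a vertex outside it. We therefore restrict to splits that are given by a formula with few parameters and are certified automatically. Then only the sizes of the parts and of the overlap must be checked, and sizes can be estimated on a sample, simultaneously for all choices of the parameters.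

\subsection{Splitting rules}

Lemma~\ref{lem:key} suggests the formula. For $u\in U\setminus S$ the quantity $d(u,b)-d(b,S)$ is at most $d(u,S)-2$ if $b$ is in the class of $u$, and at least $d(u,S)$ if $b$ is on the other side. Comparing its minima over the two sides reveals the side of $u$. The side of $b$ and the number $d(b,S)$ are unknown, so they become parameters.

A \emph{rule} on $U$ is a sequence $(b_i,\varepsilon_i,\delta_i)_{i=1}^N$ of \emph{hubs} $b_i\in U$, labels $\varepsilon_i\in\{1,2\}$, both of which occur, and offsets $\delta_i\in\{0,\dots,n-1\}$. For $u\in U$ put
\[
g_1(u)=\min_{\varepsilon_i=1}\bigl(d(u,b_i)-\delta_i\bigr),\qquad g_2(u)=\min_{\varepsilon_i=2}\bigl(d(u,b_i)-\delta_i\bigr),\qquad h=g_1-g_2,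
\]
and let $Q=\{b_1,\dots,b_N\}$, $U_1=\{u\in U:h(u)\le1\}$ and $U_2=\{u\in U:h(u)\ge-1\}$. Then $U_1\cup U_2=U$ and $U_1\cap U_2=\{u\in U:|h(u)|\le1\}$.

\begin{example}
In the cycle of Example~\ref{ex:cycle} take one hub per class, labeled by its side, with offset $d(b,S)$: the triples $(2,1,2)$, $(5,1,1)$, $(7,2,1)$, $(11,2,1)$, repeated to the required length. Then $g_1(u)=\min(d(u,2)-2,\,d(u,5)-1)$ and $g_2(u)=\min(d(u,7),d(u,11))-1$, which gives
\[
\begin{array}{c|rrrrrrrrrrrr}
u&0&1&2&3&4&5&6&7&8&9&10&11\\\hline
g_1&0&-1&-2&-1&0&-1&0&1&2&3&2&1\\
g_2&0&1&2&3&2&1&0&-1&0&1&0&-1\\
h&0&-2&-4&-4&-2&-2&0&2&2&2&2&2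
\end{array}
\]
Thus $U_1=A\cup S$ and $U_2=B\cup S$.
\end{example}

\begin{lemma}\label{lem:rule}
For every rule, every $u\in U_1\setminus U_2$ and $v\in U_2\setminus U_1$ are distinguished by some $b\in Q$.
\end{lemma}

\begin{proof}
As $h$ takes integer values, $h(u)\le-2$ and $h(v)\ge2$. So
\[
\bigl(g_1(v)-g_1(u)\bigr)+\bigl(g_2(u)-g_2(v)\bigr)=h(v)-h(u)\ge4,
\]
and one of the two brackets is at least $2$. If it is the first, let $i$ attain the minimum defining $g_1(u)$. Then $d(u,b_i)-\delta_i=g_1(u)$ and $d(v,b_i)-\delta_i\ge g_1(v)$, so $d(v,b_i)-d(u,b_i)\ge2$. If it is the second, let $i$ attain the minimum defining $g_2(v)$; then $d(u,b_i)-d(v,b_i)\ge g_2(u)-g_2(v)\ge2$.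
\end{proof}

\subsection{The algorithm}

The cost of testing dictates how much overlap to allow. With an overlap fraction of order $1/\log n$ at all nodes, the sample of hubs would have about $N\log n$ elements and the test set about $N\log^2n$. With leaves of size $m_0$ there are about $n/m_0$ branches, and the estimate $nm_0+(n/m_0)N^2\log^3n$ is never below $Nn(\log n)^{3/2}$. We let the fraction depend on the size $m$ of the node instead, and take it of order $1/\log^2m$: this is summable along a branch of the recursion, and it makes the tests at the numerous small nodes cheap.

Put $L(m)=\log_{4/3}m$, $\xi=\ln(10N)$ and $m_0=1000N\xi^5$. At a node $U$ of size $m<m_0$, query all pairs. At a node of size $m\ge m_0$, let $L=L(m)$ and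
\[
\beta=\frac1{2L^2},\qquad\gamma=\frac\beta{20},\qquad r=\Bigl\lceil\frac{2N}\gamma\,\xi\Bigr\rceil,\qquad r'=\Bigl\lceil\frac8\beta\bigl(N\ln(2rn)+3\bigr)\Bigr\rceil .
\]
A rule is \emph{acceptable} if $|U_1\cap U_2|\le\beta m$ and $|U_1|,|U_2|\le\frac34m$. An \emph{attempt} runs as follows. Draw independent samples $R$ and $R'$ of $r$ and $r'$ independent uniform elements of $U$, and query $R\times R'$. For every rule with hubs in $R$ the function $h$ is now known on $R'$. Such a rule \emph{passes} if the fractions of the $r'$ elements of $R'$, counted with multiplicity, that lie in $U_1\cap U_2$, $U_1$, $U_2$ are at most $\beta/2$, $0.7$, $0.7$, respectively. If some rule passes, take one and query $Q\times U$. If this rule is acceptable, the attempt succeeds and the algorithm recurses on $U_1$ and $U_2$. In all other cases a new attempt is made. By Lemmas~\ref{lem:rule} and~\ref{lem:correct} the output is correct.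

\begin{lemma}\label{lem:numbers}
We have $L(m_0)+1\le18\xi$. For $m_0\le m\le n$ we have $\beta\le\frac1{200}$, $r'\ge4800$, $N\le\gamma m/2$ and $rr'\le6480\,N^2L^4\xi\ln n$.
\end{lemma}

\begin{proof}
Since $N\ge3$, we have $\xi\ge\ln30>3.4$ and $\xi^3>39$. From $\ln1000<2.1\xi$, $\ln N<\xi$ and $5\ln\xi\le5\xi/e<1.9\xi$ we get $\ln m_0<5\xi$, and $1/\ln(4/3)<3.5$ gives $L(m_0)<17.5\xi\le18\xi-1$. As $m\ge m_0>(4/3)^{10}$, we have $L\ge10$, hence $\beta\le\frac1{200}$ and $r'\ge24/\beta\ge4800$. The inequality $N\le\gamma m/2$ reads $m\ge80NL(m)^2$. It holds at $m_0$, because $80NL(m_0)^2<25000N\xi^2<1000N\xi^5$, and it persists for $m\ge m_0$ because $m/(\ln m)^2$ has derivative $(\ln m-2)/(\ln m)^3>0$ for $m>e^2$. Next, $r=\lceil80NL^2\xi\rceil\le81NL^2\xi$. Also $r\le n\xi+1\le n^2$, so $2rn\le n^4$, and with $N\ln n\ge4$,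
\[
r'\le16L^2(4N\ln n+3)+1\le80NL^2\ln n.\qedhere
\]
\end{proof}

We use two textbook bounds. If $\bar Y$ is the mean of $s$ independent indicator variables with expectation $p$, then $\Pr[\bar Y\ge p+\eta]$ and $\Pr[\bar Y\le p-\eta]$ are at most $e^{-2\eta^2s}$ for $\eta>0$ (Hoeffding), and $\Pr[\bar Y\le p/2]\le e^{-ps/8}$ (Chernoff).

\begin{lemma}\label{lem:attempt}
Each attempt succeeds with probability at least $1/2$.
\end{lemma}

\begin{proof}
An attempt succeeds if some rule with hubs in $R$ passes and no unacceptable one does. Take a balanced separation $(S,A,B)$ for $U$ with its classes. Call a class \emph{heavy} if it has at least $\gamma m/(2N)$ elements, and let $Y$ be the set of vertices of $U$ in no heavy class. By \eqref{eq:N} and Lemma~\ref{lem:numbers}, the other classes contain at most $\gamma m/2$ vertices in total and $|S|\le\gamma m/2$, so $|Y|\le\gamma m$. Each of $A\cap U$ and $B\cap U$ has at least $m-\frac23m-|S|\ge\frac m3-\frac{\gamma m}2>\frac{\gamma m}2$ elements, so each of $A$ and $B$ contains a heavy class.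

\emph{The sample $R$ contains a very good rule.} A heavy class is missed by $R$ with probability at most $e^{-r\gamma/(2N)}\le e^{-\xi}=\frac1{10N}$. So with probability at least $0.9$ the sample $R$ meets every heavy class. In this case let $\sigma$ be the rule, chosen as a function of $R$, that has one hub $b\in R$ in each heavy class, with label $1$ if $b\in A$ and $2$ if $b\in B$, and offset $d(b,S)$; entries are repeated to reach length $N$. Let $u\in A$ lie in a heavy class with hub $b$. Lemma~\ref{lem:key}(i) gives $g_1(u)\le d(u,b)-d(b,S)\le d(u,S)-2$, and Lemma~\ref{lem:key}(ii) gives $g_2(u)\ge d(u,S)$; so $h(u)\le-2$. Exchanging the sides, $h(v)\ge2$ for $v\in B$ in a heavy class. Hence for $\sigma$ we have $U_1\cap U_2\subseteq Y$, $U_1\subseteq(A\cap U)\cup Y$ and $U_2\subseteq(B\cap U)\cup Y$, so that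
\[
|U_1\cap U_2|\le\gamma m,\qquad|U_1|,|U_2|\le\bigl(\tfrac23+\gamma\bigr)m\le0.667m,
\]
as $\gamma\le\frac1{4000}$.

\emph{This rule passes.} Condition on such an $R$; the sample $R'$ is independent of $R$ and $\sigma$. The fraction of $R'$ in $U_1\cap U_2$ has expectation at most $\gamma$, so it exceeds $\beta/2=10\gamma$ with probability at most $0.1$, by Markov's inequality. By Hoeffding's bound with $\eta=0.033$, the fraction in $U_1$ or in $U_2$ exceeds $0.7$ with probability at most $2e^{-2(0.033)^2\cdot4800}<2e^{-10}<0.01$.

\emph{No unacceptable rule passes.} Condition on any $R$. There are at most $(2rn)^N$ rules with hubs in $R$. Fix an unacceptable one. If $|U_1\cap U_2|=pm$ with $p>\beta$, passing requires a fraction at most $\beta/2<p/2$, which has probability at most $e^{-pr'/8}\le e^{-\beta r'/8}$ by Chernoff's bound. Otherwise $|U_i|>\frac34m$ for some $i$, and passing requires a fraction at most $0.7$, which has probability at most $e^{-2(0.05)^2r'}\le e^{-\beta r'/8}$ by Hoeffding's bound, as $\beta/8<0.005$. By the choice of $r'$, some unacceptable rule passes with probability at most $(2rn)^Ne^{-\beta r'/8}\le e^{-3}<0.05$.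

The failure probability is at most $0.1+0.11+0.05<\frac12$.
\end{proof}

\subsection{The number of queries}

An \emph{antichain} is a set of nodes of the recursion tree none of which is an ancestor of another. Branches at the same depth may have different sizes and hence different overlap fractions, so we control the duplication by a potential rather than level by level.

\begin{lemma}\label{lem:antichain}
The sizes of the nodes in any antichain sum to at most $2n$.
\end{lemma}

\begin{proof}
Let $\varphi(m)=2-1/L(m)$ for $m\ge2$. It is increasing, and $1\le\varphi\le2$ because $L(2)\ge1$. Let a branch have size $m$ and children of sizes $m_1,m_2$, and let $L=L(m)$. Acceptability gives $2\le m/4\le m_i\le\frac34m$ and $m_1+m_2\le(1+\frac1{2L^2})m$. Since $L(\frac34m)=L-1$,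
\[
\varphi(m)-\varphi(\tfrac34m)=\frac1{L(L-1)}\ge\frac1{L^2}\ge\frac{\varphi(\frac34m)}{2L^2}.
\]
Therefore $m_1\varphi(m_1)+m_2\varphi(m_2)\le(1+\frac1{2L^2})\,m\,\varphi(\frac34m)\le m\varphi(m)$. An antichain in the subtree rooted at $U$ is either $\{U\}$ or a union of antichains in the subtrees of the two children, so by induction the sum of $|U'|\varphi(|U'|)$ over its nodes $U'$ is at most $|U|\varphi(|U|)$. At the root this gives $\sum|U'|\le n\varphi(n)\le2n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, in the form of Theorem~\ref{thm:nu}(a)]
An attempt costs at most $rr'+Nm$ queries, so by Lemma~\ref{lem:attempt} a branch of size $m$ costs at most $2Nm+2rr'$ in expectation. A leaf of size $m$ costs at most $mm_0/2$. By Lemma~\ref{lem:account} it suffices to bound the sum of these quantities over any recursion tree that can occur.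

\emph{Leaves.} They form an antichain, so they contribute at most $m_0n=1000Nn\xi^5$.

\emph{The terms $2Nm$.} Nodes of equal depth form an antichain, and there are at most $1+L(n)$ depths. The contribution is at most $4Nn(1+L(n))$.

\emph{The terms $2rr'$.} For an integer $j$ consider the branches of size in $[(4/3)^j,(4/3)^{j+1})$. A proper descendant of such a node has size less than $(4/3)^j$, so they form an antichain, and there are at most $2n(3/4)^j$ of them. Each has $L<j+1$. Let $j_0$ be least with $(4/3)^{j_0+1}>m_0$. Only $j\ge j_0$ occur, $(3/4)^{j_0}<\frac4{3m_0}$, and $j_0\le L(m_0)$, so $j_0+1\le18\xi$. Since $j_0+i+1\le(j_0+1)(i+1)$ for $i\ge 0$,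
\[
\sum_{j\ge j_0}(\tfrac34)^j(j+1)^4\le\frac{4\,(18\xi)^4}{3m_0}\,c_0,\qquad c_0=\sum_{i\ge0}(\tfrac34)^i(i+1)^4<\infty .
\]
By Lemma~\ref{lem:numbers} the contribution is at most
\[
2\cdot2n\cdot6480\,N^2\xi\ln n\cdot\frac{4\cdot18^4c_0\,\xi^4}{3000\,N\xi^5}=c_1Nn\ln n
\]
for an absolute constant $c_1$; the power $\xi^5$ in $m_0$ was chosen to cancel the power of $\xi$ here.

The three contributions sum to at most $CNn(\log n+\log^5(10N))$ with $C$ absolute.
\end{proof}

\section{The lower bound}\label{sec:lower}

Let $\Delta\ge3$, $a=\Delta-1\ge2$, $D\ge4$, $H=a^D$ and $n\ge n_D$. Take the complete $a$-ary tree of depth $D$, which has $\frac{a^{D+1}-1}{a-1}\le\frac a{a-1}H\le2H$ vertices, called \emph{nodes}, and $H$ leaves; this shows $n_D\le3H$. Attach a path with $n-n_D$ further vertices at the root. The labels of all these vertices are fixed. For a bijection $\pi$ from a set $\{y_1,\dots,y_H\}$ of new vertices to the leaves, let $G_\pi$ be obtained by joining each $y$ to $\pi(y)$. It is a tree on $n$ vertices with all degrees at most $a+1=\Delta$.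

A query is \emph{trivial} if it involves no $y_i$, or has the form $(y,y)$, or pairs some $y$ with a vertex of the path; its answer does not depend on $\pi$, since every $y$ is at distance $D+1$ from the root. For a query $(y,y')$ with $y\ne y'$ let $j$ be the depth of the lowest common ancestor of $\pi(y)$ and $\pi(y')$; the distance is $2(D-j)+2$. For a query $(y,w)$ with $w$ a node of depth $|w|$ let $j$ be the depth of the lowest common ancestor of $\pi(y)$ and $w$; the distance is $1+(D-j)+(|w|-j)$. So a nontrivial query is equivalent to asking for $j\in\{0,\dots,D\}$.

Plain counting, $(D+1)^t\ge H!$, gives a number of queries $t$ of order $H D\ln a/\ln(D+1)$, which falls short by the factor $\ln(D+1)$. To recover it we use that a large answer is either predictable or makes progress, and that the total progress is bounded. For example, after answers $j=1$ for $(y_1,y_2)$ and $j=2$ for $(y_2,y_3)$, the three vertices are known to have the same ancestor at depth $1$, so the answer for $(y_1,y_3)$ is at least $1$, and only the excess over $1$ needs to be recorded.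

\begin{lemma}\label{lem:transcripts}
Fix a deterministic algorithm and an integer $t\ge1$, and let $Z=DH$. The runs on the inputs $G_\pi$ that stop after at most $t$ queries have at most $\binom{t+Z}Z$ different sequences of queries and answers.
\end{lemma}

\begin{proof}
For $1\le i\le D$ we maintain a graph $F_i$ on the set consisting of $y_1,\dots,y_H$ and the $a^i$ nodes of depth $i$; it is empty at the start. Write $w^{(i)}$ for the ancestor at depth $i\le|w|$ of a node $w$. The \emph{level-$i$ pair} of a query $(y,y')$ is $\{y,y'\}$, and that of a query $(y,w)$ is $\{y,w^{(i)}\}$, defined for $i\le|w|$. When a nontrivial query is answered $j$, add its level-$i$ pair as an edge to $F_i$ for all $1\le i\le j$. The graphs $F_i$ depend only on the queries and answers so far.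

Give $y$ the type $\pi(y)^{(i)}$ in $F_i$, and give each node of depth $i$ itself as its type. Edges of $F_i$ join vertices of equal type, so each component has one type, and $F_i$ always has at least $a^i$ components. It starts with $H+a^i$, so at most $H$ of the edges added to $F_i$ merge two components.

For $i'<i$, the map that fixes each $y$ and sends a node $z$ of depth $i$ to $z^{(i')}$ takes the level-$i$ pair of a query to its level-$i'$ pair, and hence edges of $F_i$ to edges of $F_{i'}$. So for a new query, the levels at which its pair already lies in one component form an initial segment $\{1,\dots,j_0\}$, where $j_0\ge0$ is determined by the query and the past. The pair at level $j_0$ has one type, so the answer satisfies $j\ge j_0$, and the query merges two components at exactly the $j-j_0$ levels $j_0+1,\dots,j$. Call $j-j_0$ the \emph{increment} of the query, and give trivial queries the increment $0$. The increments of a run sum to at most $DH=Z$.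

Pad the increment sequence of each run with zeros to length $t$. Consider two runs with different sequences of queries and answers. The algorithm is deterministic, so neither sequence is a proper prefix of the other, and the two agree up to a first query that is answered differently. This query is nontrivial and has the same $j_0$ in both runs, so the increments differ. The number of sequences of $t$ nonnegative integers with sum at most $Z$ is $\binom{t+Z}Z$.
\end{proof}

\begin{proposition}\label{prop:average}
Every randomized algorithm that reconstructs the trees of maximum degree at most $\Delta$ on $n\ge n_D$ vertices makes at least $\frac1{400}aDa^D$ queries in expectation on some input $G_\pi$.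
\end{proposition}

\begin{proof}
We use Yao's principle. Fixing the random choices yields a deterministic algorithm, and whenever it stops on two different inputs $G_\pi$, the sequences of queries and answers differ, since the profiles do. If every such deterministic algorithm has average cost at least $M$ over a uniformly random $\pi$, then averaging over the random choices shows that the expected cost on some $G_\pi$ is at least $M$.

Let $Z=DH\ge4\cdot2^4=64$ and $t=\lfloor aZ/100\rfloor$. As $aZ/100\ge1$, we have $t\ge aZ/200$. It suffices to show that the average cost of a deterministic algorithm as above is at least $t/2$. If it were smaller, then by Markov's inequality more than half of the $H!$ inputs would use at most $t$ queries, and Lemma~\ref{lem:transcripts} would give $\binom{t+Z}Z\ge\frac12H!$.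

Let $\psi(c)=(1+c)\ln(1+c)-c\ln c$ for $c>0$; it is increasing, as $\psi'(c)=\ln(1+1/c)$. One term of the binomial expansion of $1=\bigl(\frac Z{t+Z}+\frac t{t+Z}\bigr)^{t+Z}$ gives
\[
\binom{t+Z}Z\le\frac{(t+Z)^{t+Z}}{t^tZ^Z}=e^{Z\psi(t/Z)}\le e^{Z\psi(a/100)} .
\]
On the other hand $H!\ge(H/e)^H$, $\ln H=D\ln a$ and $\frac1D+\frac{\ln2}Z\le\frac14+\frac1{64}<0.3$, so
\[
\tfrac12H!\ge\exp\Bigl(Z\Bigl(\ln a-\frac1D-\frac{\ln2}Z\Bigr)\Bigr)\ge e^{Z(\ln a-0.3)} .
\]
Together these would give $\ln a-\psi(a/100)\le0.3$. But with $c=a/100$,
\[
\frac d{da}\bigl(\ln a-\psi(a/100)\bigr)=\frac1{100}\Bigl(\frac1c-\ln\Bigl(1+\frac1c\Bigr)\Bigr)>0,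
\]
and at $a=2$ we have $\psi(0.02)=1.02\ln1.02+0.02\ln50<0.021+0.079=0.1$, so $\ln a-\psi(a/100)>0.59$ for all $a\ge2$. This contradiction shows that the average cost is at least $t/2\ge aZ/400$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The first bound is Proposition~\ref{prop:average} with $n=n_D$, and its second form follows from $a^D\ge n_D/3$ and $D\ge\log_a(n_D/3)$.

An algorithm that reconstructs $\mathcal G_{n,\Delta,k}$ with $k\ge1$ reconstructs the subclass of trees of maximum degree at most $\Delta$. For $n\ge3a^4$ let $D\ge 4$ be largest with $3a^D\le n$. Then $n\ge n_D$, $a^{D+1}>n/3$ and $D>\log_a(n/3)-1$, so Proposition~\ref{prop:average} gives the lower bound $\frac1{1200}n(\log_a(n/3)-1)=\Omega_\Delta(n\log n)$. Theorem~\ref{thm:sharp} gives the upper bound $O_{\Delta,k}(n\log n)$.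

Finally fix $k\ge1$, and let $n=n_D$ with $\log^5\Delta\le\log n$. Since $N=O_k(\Delta)$ and $\log(10N)=O_k(\log\Delta)$, the bound of Theorem~\ref{thm:sharp} is $O_k(\Delta n\log n)$. Since $\Delta-1\ge\frac23\Delta$ and $n/3\ge\sqrt n$ for $n\ge9$, the lower bound is at least $\frac1{3600}\Delta n\log n/\log\Delta$. The ratio is $O_k(\log\Delta)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BG} Paul Bastide and Carla Groenland, \emph{Quasi-linear distance query reconstruction for graphs of bounded treelength}, arXiv:2410.12594 (2024).
\end{thebibliography}
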